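\title{Concentration at capacity order for the giant vacant component of random walk on a torus and of random interlacements in a box}

\begin{abstract}
Let $d\ge3$. We study the largest connected component of the set of vertices of $(\mathbb Z/N\mathbb Z)^d$ that simple random walk has not visited by time $uN^d$, and the largest component of the vacant set of random interlacements at level $u$ inside a box of side $N$. Below the critical level $u_*$, both components occupy a fraction of the volume that converges in probability to the percolation probability $\theta(u)$. We prove that a deviation of fixed size has probability at most $C\exp(-cN^{d-2})$ in both models; in particular the convergence is stretched exponential. The exponent $d-2$ cannot be improved for upward deviations in either model, nor for downward deviations in the box. The proof is a renormalization that starts from the law of large numbers in the box, used without any rate.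
\end{abstract}

\section{Introduction}

\subsection{Two vacant sets}

Throughout, $d\ge3$, and $\mathbb Z^d$ and the torus $\mathbb T_N=(\mathbb Z/N\mathbb Z)^d$ carry their nearest-neighbor graph structure.

Let $(X_n)_{n\ge0}$ be simple random walk on $\mathbb T_N$ started from the uniform distribution, and write $X_{[0,t]}=\{X_n:0\le n\le t\}$. By time $uN^d$ every vertex has been visited about $u$ times on average, so this is the time scale on which one expects a fraction of the torus strictly between $0$ and $1$ to be left unvisited. Let $\mathcal C^u_{\max}$ be a connected component of largest cardinality of $\mathbb T_N\setminus X_{[0,uN^d]}$.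

The local picture of the range $X_{[0,uN^d]}$ is described by random interlacements. Let $P_x$ be the law of simple random walk on $\mathbb Z^d$ started at $x$, let $G(x)=\sum_{n\ge0}P_0[X_n=x]$ be its Green function, and let $\widetilde H_A=\inf\{n\ge1:X_n\in A\}$. The equilibrium measure and the capacity of a finite set $A\subset\mathbb Z^d$ are
\[
e_A(x)=P_x[\widetilde H_A=\infty]\,\mathbf 1_{x\in A},\qquad \operatorname{cap}(A)=\sum_x e_A(x).
\]
The interlacement set at level $u\ge0$ \cite{Sz} is the random set $\mathcal I^u\subset\mathbb Z^d$ with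
\begin{equation}\label{eq:RI}
P[\mathcal I^u\cap A=\emptyset]=e^{-u\operatorname{cap}(A)}\qquad\text{for all finite }A\subset\mathbb Z^d .
\end{equation}
Inside $A$ it is the trace of a Poisson number, with mean $u\operatorname{cap}(A)$, of independent walks; see (A2) in Section~\ref{sec:facts}. The convergence of the range to $\mathcal I^u$ in a fixed window is a by-product of our proof, see \eqref{eq:local}. Let $\mathcal V^u=\mathbb Z^d\setminus\mathcal I^u$ be the vacant set and
\[
\theta(u)=P[0\text{ lies in an infinite component of }\mathcal V^u],\qquad u_*=\inf\{u\ge0:\theta(u)=0\}.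
\]
The function $\theta$ is nonincreasing, $\theta(0)=1$, and it is known that $0<u_*<\infty$. Let $B_N=\{0,\dots,N-1\}^d$ and let $\mathcal C^{u,\mathrm{box}}_{\max}$ be a component of largest cardinality of the subgraph induced by $\mathcal V^u\cap B_N$. In both models the largest component of the empty set has cardinality $0$, and $\mathcal C_{\max}$ denotes either of the two components when a statement holds for both.

About $\theta(u)N^d$ vertices of $B_N$ lie in an infinite component of $\mathcal V^u$, and one guesses that for $u<u_*$ almost all of them are joined inside $B_N$, and that the torus looks the same. This is a known result (Teixeira--Windisch; Duminil-Copin--Goswami--Rodriguez--Severo--Teixeira): for every $u\in[0,u_*)$,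
\begin{equation}\label{eq:LLN}
\frac{|\mathcal C^u_{\max}|}{N^d}\to\theta(u)\quad\text{and}\quad\frac{|\mathcal C^{u,\mathrm{box}}_{\max}|}{N^d}\to\theta(u)\qquad\text{in probability as }N\to\infty .
\end{equation}

\subsection{The question and the results}

The question we answer comes from the work of Li, Liu and Wang \cite{LLW}. It asks whether \eqref{eq:LLN} holds at a stretched exponential rate: for $u\in[0,u_*)$ and $\varepsilon>0$, are there $C,c>0$ such that
\begin{equation}\label{eq:question}
P\big[\,\big||\mathcal C_{\max}|/N^d-\theta(u)\big|>\varepsilon\big]\le C\exp(-N^c)\qquad\text{for all }N\ge1,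
\end{equation}
(i) on the torus, and (ii) in the box? The answer is yes in both cases.

\begin{theorem}\label{thm:main}
Let $u\in[0,u_*)$ and $\varepsilon>0$. There are $C,c>0$, depending on $d,u,\varepsilon$, such that for all $N\ge1$
\[
P\Big[\Big|\frac{|\mathcal C^u_{\max}|}{N^d}-\theta(u)\Big|>\varepsilon\Big]\le Ce^{-cN^{d-2}},\qquad
P\Big[\Big|\frac{|\mathcal C^{u,\mathrm{box}}_{\max}|}{N^d}-\theta(u)\Big|>\varepsilon\Big]\le Ce^{-cN^{d-2}} .
\]
\end{theorem}

Since $d-2\ge1$ and $cN-N^{1/2}$ is bounded below, $Ce^{-cN^{d-2}}\le C'e^{-N^{1/2}}$, so \eqref{eq:question} holds in both models with exponent $1/2$. The second theorem extends the upward bound to all levels and shows to what extent $N^{d-2}$ is the true order.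

\begin{theorem}\label{thm:compl}
\begin{enumerate}
\item[(a)] Let $u>0$ and $\varepsilon>0$. There are $C,c>0$, depending on $d,u,\varepsilon$, such that in both models $P[|\mathcal C_{\max}|>(\theta(u)+\varepsilon)N^d]\le Ce^{-cN^{d-2}}$ for all $N\ge1$. In particular the bounds of Theorem~\ref{thm:main} also hold for all $u>u_*$.
\item[(b)] Let $0<u<u_*$. There is $C'$, depending on $d,u,\varepsilon$, such that for all large $N$:
if $0<\varepsilon<1-\theta(u)$, then in both models $P[|\mathcal C_{\max}|>(\theta(u)+\varepsilon)N^d]\ge e^{-C'N^{d-2}}$; if $0<\varepsilon<\theta(u)$, then $P[|\mathcal C^{u,\mathrm{box}}_{\max}|<(\theta(u)-\varepsilon)N^d]\ge e^{-C'N^{d-2}}$. Hence in the box model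
\[
-\log P\big[\,\big||\mathcal C^{u,\mathrm{box}}_{\max}|/N^d-\theta(u)\big|>\varepsilon\big]\asymp N^{d-2}
\]
if $\varepsilon<\max(\theta(u),1-\theta(u))$, and the event is impossible otherwise.
\end{enumerate}
\end{theorem}

We make no claim about a matching lower bound for downward deviations on the torus.

\subsection{Why $N^{d-2}$}\label{sec:why}

The capacity of $B_N$ is of order $N^{d-2}$, so $\mathcal I^u\cap B_N$ is made of about $N^{d-2}$ independent trajectories. Two computations show that this number, and not the volume $N^d$, counts the independent degrees of freedom. Let $u>0$.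

\begin{example}\label{ex:empty}
By \eqref{eq:RI} the whole box is vacant with probability $e^{-u\operatorname{cap}(B_N)}\ge e^{-CuN^{d-2}}$, and then $|\mathcal C^{u,\mathrm{box}}_{\max}|=N^d$. Since $\theta(u)\le P[0\in\mathcal V^u]<1$, this is a deviation of fixed size. Under a product measure the same event would cost $e^{-cN^d}$.
\end{example}

\begin{example}
Let $x\ne y$, $A=\{x,y\}$. By symmetry $e_A(x)=e_A(y)$, and the hitting formula in (A1) below, applied from the starting point $x$, gives $1=(G(0)+G(x-y))e_A(x)$. So $\operatorname{cap}(A)=2/(G(0)+G(x-y))$, a formula that is also correct for $x=y$. Hence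
\[
\operatorname{Cov}(\mathbf 1_{x\in\mathcal V^u},\mathbf 1_{y\in\mathcal V^u})=\varphi(G(x-y))-\varphi(0),\qquad \varphi(g)=e^{-2u/(G(0)+g)} .
\]
As $\varphi'$ is bounded above and below on $[0,G(0)]$, the covariance is of order $G(x-y)\asymp(|x-y|\vee1)^{2-d}$. Summing over $x,y\in B_N$ gives $\operatorname{Var}(|\mathcal V^u\cap B_N|/N^d)\asymp N^{2-d}$, the variance of an average of $N^{d-2}$ independent terms.
\end{example}

\subsection{The method, and a model computation}\label{sec:model}

Call a cube atypical if its large vacant components do not have the size predicted by \eqref{eq:LLN}. The proof relates the probability of being atypical at side $nL$ to the same probability at side $L$. It has two ingredients.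

\emph{Geometry} (Section~\ref{sec:geometry}). Cut the cube of side $nL$ into $n^d$ cells of side $L$. If the big cube is atypical, then more than $\beta n^{d-1}$ cells are atypical, each together with a small neighborhood. The power is $d-1$ because a wall of cells can cut the giant component in two.

\emph{Decoupling} (Sections~\ref{sec:entrance}--\ref{sec:decoupling}). Monotone events in $j$ well separated cubes of side of order $L$ are independent, up to a change of the level from $u$ to $(1\pm\delta)u$ (sprinkling) and an additive error $jCe^{-c\delta^2L^{d-2}}$.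

Here is how they combine for $d=3$. Let $p(L)$ be the probability that a cube of side $L$ is atypical and $\Pi(L)=-\log p(L)$. Pretend that one square integer $n\ge4$, one $\delta$ and one notion of atypical serve at all scales. For $n$ large, among $\beta n^2$ atypical cells one can pick $j=n^{3/2}$ that are well separated, in at most $n^{3j}$ ways. This leads to an inequality of the form
\[
p(nL)\le2n^{3j}\big[(8p(L))^j+jCe^{-c\delta^2L}\big],
\]
and so, with $\Psi=C'\log n$ the entropy per chosen cell,
\[
\Pi(nL)\ge\min\{j(\Pi(L)-\Psi),\ c\delta^2L-j\Psi\}.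
\]
Choose $\ell$ with $\Pi(\ell)\ge2\Psi$, which needs only $p(\ell)\to0$, and with $c\delta^2\ell\ge2j\Psi$. If $L\ge\ell$ and $\Pi(L)\ge2\Psi$, then
\[
\Pi(nL)\ge\min\{\tfrac j2\Pi(L),\ \tfrac c2\delta^2L\}\ge j\Psi\ge2\Psi ,
\]
so the condition persists along $L=n^k\ell$. Let $a=\min\{2\Psi/\ell,\ c\delta^2/(2n)\}$. If $\Pi(L)\ge aL$, then $\Pi(nL)\ge\min\{\frac j2aL,\ anL\}=anL$, because $j/2\ge n$. Hence $\Pi(n^k\ell)\ge an^k\ell$ for all $k$, which is the rate $N^{d-2}=N$. The computation works because $j$ can be placed strictly between $n^{d-2}$, the growth of capacity, and $n^{d-1}$, the size of a wall. It also shows why one cannot jump from a fixed scale $\ell$ to $N$ in one step: the additive error is multiplied by the entropy factor, which forces $j\Psi\ll\delta^2L^{d-2}$.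

The pretense fails in one respect. Each step changes the level by a factor $1\pm\delta$ and the tolerance in the word atypical by about $\beta+1/n$, and the number of steps grows with $N$. So $\delta_i,\beta_i,1/n_i$ must be summable over the steps $i=1$ (top) to $I$ (bottom), uniformly in $I$. They cannot be small at the top, since the error $\exp(-c\delta_1^2(N/n_1)^{d-2})$ must be $\exp(-c'N^{d-2})$. They cannot be small at the bottom, since $\Psi_I=C'\log n_I$ must stay bounded if \eqref{eq:LLN} is to be used without a rate. We therefore let them decay geometrically in $a_i=\min(i,I+1-i)$, the distance to the nearer end. The losses in the middle are exponential in $a_i$, and they are repaid by gains that are exponential in $a_i^2$ (Section~\ref{sec:renorm}).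

The torus walk enters only at the top step. All lower steps concern interlacements, and only the box half of \eqref{eq:LLN} is used.

\section{Conventions and standard facts}\label{sec:facts}

We write $P_x$ also for simple random walk on a torus, $H_A=\inf\{n\ge0:X_n\in A\}$, $\bar e_A=e_A/\operatorname{cap}(A)$, and $\mathcal F_n=\sigma(X_0,\dots,X_n)$. The Euclidean, sup- and $\ell^1$-norms are $|\cdot|$, $|\cdot|_\infty$, $|\cdot|_1$; on a torus distances are torus distances. A cube of side $s$ has $s^d$ points, and $[a,b)^d$ means $[a,b)^d\cap\mathbb Z^d$. The constants $C,c>0$ may change from place to place and depend only on $d$ unless stated otherwise; numbered constants are fixed. A function $f$ of subsets of a set is \emph{increasing} if $f(A)\le f(A')$ for $A\subset A'$. The argument of such a function is always the occupied set ($\mathcal I^u$ or the range of the walk).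

\begin{enumerate}
\item[(A1)] \emph{Random walk} \cite[Chs.~2, 4, 6]{LL}. On $\mathbb Z^d$, $P_0[X_n=x]\le Cn^{-d/2}$ and $G(x)=c_d|x|^{2-d}+O(|x|^{-d})$. Hence $G(x)\asymp(|x|\vee1)^{2-d}$, and $|G(y+w)-G(y)|\le C(|w|\vee1)|y|^{1-d}$ for $|w|\le|y|/2$. Cubes $B$ of side $s$ satisfy $cs^{d-2}\le\operatorname{cap}(B)\le Cs^{d-2}$. For finite $A$, the hitting formula $P_z[H_A<\infty]=\sum_xG(z-x)e_A(x)$ holds.
\item[(A2)] \emph{Interlacements} \cite{Sz}. For finite $A$, the set $\mathcal I^u\cap A$ has the law of the trace on $A$ of the union of the ranges of a $\mathrm{Poisson}(u\operatorname{cap}(A))$ number of i.i.d.\ walks on $\mathbb Z^d$ started from $\bar e_A$. By \eqref{eq:RI} and inclusion--exclusion, the law of $\mathcal I^u$ is translation invariant, and probabilities of events that depend on finitely many sites are continuous in $u$. The sets $\mathcal I^u$ can be coupled increasingly in $u$, and $\mathcal I^u$ is ergodic under translations.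
\item[(A3)] \emph{Continuity.} $\theta$ is continuous on $[0,u_*)$ \cite{Te}. Left-continuity on all of $(0,\infty)$ is elementary. Let $\theta_h(u)$ be the probability that the component of $0$ in $\mathcal V^u$ has at least $h$ vertices. This event depends on the sites within distance $h$ of $0$, so $\theta_h$ is continuous. Thus $\theta=\inf_h\theta_h$ is upper semicontinuous, and a nonincreasing upper semicontinuous function is left-continuous.
\item[(A4)] \emph{Law of large numbers.} The box half of \eqref{eq:LLN}.
\item[(A5)] \emph{Tails.} $P[|\mathrm{Bin}(n,p)-np|\ge an]\le2e^{-2a^2n}$, and $P[|\mathrm{Poi}(\lambda)-\lambda|\ge a\lambda]\le2e^{-a^2\lambda/3}$ for $a\in[0,1]$. In i.i.d.\ trials with success probability $p$, the $n$th success comes after trial $n'$ with probability $P[\mathrm{Bin}(n',p)<n]$.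
\end{enumerate}

\section{Entrance laws}\label{sec:entrance}

A walk that comes from far away enters a cube $B$ at a point whose law is close to $\bar e_B$, wherever it started. This loss of memory is the source of all independence in the paper. We need it with a multiplicative error that is uniform in the entrance point, since we will use it as a bound on a density.

Let $B\subset\mathbb Z^d$ be a cube of side $s\ge1$ and $b\in B$ a reference point; then $|w-b|_\infty\le s$ for all $w\in B$. Put $B^{(\lambda)}=\{y:|y-b|_\infty\le\lambda s\}$. For $K\in\mathbb N$ let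
\[
\widetilde B=B^{(K)},\qquad r=\lceil\sqrt K s\rceil,\qquad e^*(x)=P_x[H_{\widetilde B^c}<\widetilde H_B]\quad(x\in B).
\]
The function $e^*$ is the substitute for $e_B$ that still makes sense on a torus, where the walk is recurrent: escaping to infinity is replaced by escaping from $\widetilde B$.

\begin{lemma}\label{lem:pot}
There is $K_0=K_0(d)$ such that for $K\ge K_0$ and $x\in B$ the following hold on $\mathbb Z^d$, with all $O(\cdot)$ depending only on $d$.
\begin{enumerate}
\item[(a)] If $|y-b|_\infty\ge\sqrt Ks$, then $P_y[H_B<\infty,X_{H_B}=x]=e_B(x)G(y-b)(1+O(K^{-1/4}))$.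
\item[(b)] If $|y-b|_\infty=r$, then $P_y[H_B<H_{\widetilde B^c},X_{H_B}=x]=e_B(x)G(y-b)(1+O(K^{-1/4}))$.
\item[(c)] $e^*(x)=e_B(x)(1+O(K^{-1/4}))$.
\item[(d)] $P_z[H_B<\infty]=O(K^{-1/4})$ for $z\notin\widetilde B$.
\end{enumerate}
\end{lemma}

\begin{proof}
Let $\lambda\ge2$ and $z\notin B^{(\lambda)}$. Then $|z-x|\ge\lambda s/2$ for $x\in B$, so by (A1)
\begin{equation}\label{eq:return}
P_z[H_B<\infty]=\sum_xG(z-x)e_B(x)\le C(\lambda s)^{2-d}s^{d-2}=C\lambda^{2-d}.
\end{equation}
With $\lambda=K$ this is (d). Let $T_\lambda$ be the exit time of $B^{(\lambda)}$. A walk that never returns to $B$ first leaves $B^{(\lambda)}$, so $e_B(x)=E_x\big[T_\lambda<\widetilde H_B;\,P_{X_{T_\lambda}}[H_B=\infty]\big]$, and by \eqref{eq:return}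
\begin{equation}\label{eq:escape}
(1-C\lambda^{2-d})P_x[T_\lambda<\widetilde H_B]\le e_B(x)\le P_x[T_\lambda<\widetilde H_B].
\end{equation}
With $\lambda=K$ this is (c).

(a) We reverse the path, so that the dependence on $x$ becomes an escape probability, and stop the reversed path at the scale $\lambda s$ with $\lambda=K^{1/4}$. This scale is large compared with $s$, so that \eqref{eq:escape} is sharp, and small compared with $|y-b|$, so that $G(\cdot-y)$ is nearly constant on it. Reversal gives $P_y[H_B=n,X_n=x]=P_x[X_n=y,\widetilde H_B>n]$. Since $y\notin B^{(\lambda)}$, visits to $y$ occur at or after $T_\lambda$, and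
\[
P_y[H_B<\infty,X_{H_B}=x]=\sum_{n\ge1}P_x[X_n=y,\widetilde H_B>n]=E_x\big[T_\lambda<\widetilde H_B;\,g_B(X_{T_\lambda},y)\big],
\]
where $g_B(w,y)=G(w-y)-E_w[H_B<\infty;G(X_{H_B}-y)]$ is the expected number of visits to $y$ before $H_B$. For $w=X_{T_\lambda}$ we have $|w-b|\le CK^{1/4}s$, while $|y-b|\ge\sqrt Ks$. For $K_0$ large the gradient bound in (A1) applies. It gives $G(w-y)=G(y-b)(1+O(K^{-1/4}))$, and $G(x'-y)=G(y-b)(1+O(K^{-1/2}))$ for $x'\in B$. By \eqref{eq:return}, $P_w[H_B<\infty]=O(K^{-(d-2)/4})$. So $g_B(w,y)=G(y-b)(1+O(K^{-1/4}))$, and \eqref{eq:escape} with $\lambda=K^{1/4}$ gives (a).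

(b) The probability in (a) exceeds the one in (b) by the probability of leaving $\widetilde B$ first and then entering $B$ at $x$. By the strong Markov property and (a), this is at most $\sup_{z\notin\widetilde B}P_z[H_B<\infty,X_{H_B}=x]\le Ce_B(x)(Ks)^{2-d}$. Since $G(y-b)\ge c(\sqrt Ks)^{2-d}$ when $|y-b|_\infty=r$, the difference is $O(K^{-(d-2)/2})\,e_B(x)G(y-b)$.
\end{proof}

We now pass to several cubes on a torus.

\medskip\noindent\textbf{Setting (S).} $B_1,\dots,B_m\subset\mathbb T_M$ are cubes of side $s$, with reference points $b_i$ and $\widetilde B_i=B_i^{(K)}$ as above; $K\ge K_0$; $M\ge4Ks$; the sets $\widetilde B_i$ are at pairwise sup-distance at least $2$; and $F=\bigcup_iB_i$.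
\medskip

The condition $M\ge4Ks$ ensures that $\widetilde B_i$, together with its outer boundary, lifts injectively to $\mathbb Z^d$. The symbols $e_{B_i}$, $\operatorname{cap}(B_i)$ and $\mathcal I^v\cap B_i$ refer to such a lift; by translation invariance its choice does not matter. The distance condition ensures that $F\cap\widetilde B_i=B_i$ and that a walk leaving $\widetilde B_i$ lands outside all $\widetilde B_j$.

\begin{lemma}\label{lem:entrance}
In setting (S), for $z\notin\bigcup_j\widetilde B_j$ and $x\in B_i$,
\[
P_z[X_{H_F}=x]=\bar e_{B_i}(x)\,P_z[X_{H_F}\in B_i]\,(1+O(K^{-1/4})).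
\]
\end{lemma}

\begin{proof}
The walk may wind around the torus before it hits $F$, so we isolate its final approach to $B_i$, which takes place inside $\widetilde B_i$. Let $B'=\{y:|y-b_i|_\infty\le r\}$, so $B_i\subset B'\subset\widetilde B_i$. Let $\tau_1=H_{B'}$, let $\sigma_k$ be the first time after $\tau_k$ outside $\widetilde B_i$, and let $\tau_{k+1}$ be the first time after $\sigma_k$ in $B'$. The walk enters $B'$ from outside, so $|X_{\tau_k}-b_i|_\infty=r>s$. If $X_{H_F}\in B_i$, there is a unique $k$ with $\tau_k<H_F<\sigma_k$. Conversely, if $\tau_k<H_F$ and the walk hits $B_i$ between $\tau_k$ and $\sigma_k$, that hit is $H_F$, because $F\cap\widetilde B_i=B_i$. By the strong Markov property,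
\[
P_z[X_{H_F}=x]=\sum_k\sum_{y}P_z[\tau_k<H_F,X_{\tau_k}=y]\;P_y[H_{B_i}<H_{\widetilde B_i^c},X_{H_{B_i}}=x].
\]
The last probability can be computed on the lift. By Lemma~\ref{lem:pot}(b) the double sum equals $e_{B_i}(x)\,\Gamma\,(1+O(K^{-1/4}))$, where $\Gamma=\sum_{k,y}P_z[\tau_k<H_F,X_{\tau_k}=y]G(y-b_i)$ does not depend on $x$. Summing over $x\in B_i$ gives $P_z[X_{H_F}\in B_i]=\operatorname{cap}(B_i)\,\Gamma\,(1+O(K^{-1/4}))$, and we eliminate $\Gamma$.
\end{proof}

\section{The number of excursions to one cube}\label{sec:count}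

By (A2), about $u\operatorname{cap}(B)$ interlacement trajectories visit $B$. The torus analog of a trajectory is an excursion from $B$ to $\widetilde B^c$, and we show that the number of excursions by time $uM^d$ is close to $u\operatorname{cap}(B)$.

Take $m=1$ in (S) and $X_0=x_0\notin\widetilde B$. Let $D_0=0$, let $R_k$ be the first time $\ge D_{k-1}$ in $B$ (return), and let $D_k$ be the first time after $R_k$ outside $\widetilde B$ (departure). Put
\[
Y_k=R_{k+1}-R_k,\qquad \mathcal N(t)=\#\{k\ge1:R_k\le t\},\qquad \mu=M^d/\operatorname{cap}(B).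
\]

\begin{lemma}\label{lem:count}
There is $C_1=C_1(d)$, and for $0<u_a<u_b$ there are $C,c$ depending on $d,u_a,u_b$, such that for $\gamma\in(0,\frac12]$, $K\ge C_1\gamma^{-4}$, $M\ge4Ks$, $u\in[u_a,u_b]$ and $x_0\notin\widetilde B$,
\[
P_{x_0}\big[\mathcal N(uM^d)\notin[(1-\gamma)u\operatorname{cap}(B),\,(1+\gamma)u\operatorname{cap}(B)]\big]\le Ce^{-c\gamma^2s^{d-2}} .
\]
\end{lemma}

\begin{proof}
We show that the cycle lengths $Y_k$ have conditional mean close to $\mu$ and exponential tails on the scale $\mu$, and then sum. The bound is trivial, after enlarging $C$, unless $\gamma^2s^{d-2}$ exceeds a constant of our choice; we assume it does. Take $C_1\ge K_0$.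

\emph{Step 1: the mean.} The mean cycle length is computed exactly, for the starting weight $e^*$, by stationarity. Let $(X_n)_{n\in\mathbb Z}$ be the two-sided stationary walk on $\mathbb T_M$, and let $\mathcal E_n$ be the event that $X_n\in B$ and the last visit to $B\cup\widetilde B^c$ strictly before $n$ was in $\widetilde B^c$. By reversibility the past seen from time $0$ is a walk, so $P[\mathcal E_0,X_0=x]=M^{-d}e^*(x)$. Given $\mathcal E_0$ and $X_0=x$, the future is a walk from $x$. Let $Y$ be the first hitting time of $B$ after the first exit from $\widetilde B$. Then $Y$ is the first $n\ge1$ at which $\mathcal E_n$ occurs: before the exit the last relevant visit is in $B$, between the exit and $Y$ the walk is not in $B$, and $\mathcal E_Y$ holds. By stationarity and recurrence,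
\begin{align*}
\sum_xM^{-d}e^*(x)E_x[Y]&=\sum_{n\ge0}P[\mathcal E_0\cap\mathcal E_1^c\cap\dots\cap\mathcal E_n^c]\\
&=\sum_{n\ge0}P[\mathcal E_{-n}\cap\mathcal E_{-n+1}^c\cap\dots\cap\mathcal E_0^c]=P\Big[\bigcup_{n\le0}\mathcal E_n\Big]=1,
\end{align*}
where for $n=0$ the event is $\mathcal E_0$, and the third equality decomposes according to the last time $\le0$ at which some $\mathcal E_n$ occurs. So $\sum_xe^*(x)E_x[Y]=M^d$. For every $k\ge1$, $X_{D_{k-1}}\notin\widetilde B$. Lemma~\ref{lem:entrance} with $F=B$ and Lemma~\ref{lem:pot}(c) give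
\[
E[Y_k\mid\mathcal F_{D_{k-1}}]=\sum_xP_{X_{D_{k-1}}}[X_{H_B}=x]\,E_x[Y]=\sum_x\frac{e^*(x)}{\operatorname{cap}(B)}E_x[Y]\,(1+O(K^{-1/4})),
\]
which is $\mu(1+O(K^{-1/4}))$. As $K^{-1/4}\le C_1^{-1/4}\gamma$, for $C_1$ large it lies in $[(1-\frac\gamma{20})\mu,(1+\frac\gamma{20})\mu]$.

\emph{Step 2: tails.} Let $y\in\mathbb T_M$ and choose lifts $\hat y,\hat B,\hat b$ with $|\hat y-\hat b|_\infty\le M/2$. If the walk on $\mathbb Z^d$ hits $\hat B$ by time $n$, its projection hits $B$ by time $n$. By the hitting formula, $|\hat y-x|\le CM$ for $x\in\hat B$, and $E_{\hat y}[G(X_n-x)]=\sum_{k\ge n}P_{\hat y}[X_k=x]\le Cn^{1-d/2}$,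
\[
P_y[H_B\le n]\ge P_{\hat y}[H_{\hat B}<\infty]-E_{\hat y}\big[P_{X_n}[H_{\hat B}<\infty]\big]\ge c(s/M)^{d-2}-Cs^{d-2}n^{1-d/2}.
\]
For $n_0=\lceil C'M^2\rceil$ with $C'$ large this is at least $c(s/M)^{d-2}$. The Markov property gives $P_y[H_B>kn_0]\le(1-c(s/M)^{d-2})^k$. Since $\mu/n_0\asymp(M/s)^{d-2}$,
\begin{equation}\label{eq:hit}
\sup_yP_y[H_B>t\mu]\le Ce^{-ct}\qquad(t\ge0).
\end{equation}
For the exit from $\widetilde B$, work on the lift: $P_y[H_{\widetilde B^c}>n]\le P_y[X_n\in\widetilde B]\le Cn^{-d/2}(2Ks+1)^d\le\frac12$ for $n=\lceil C''(Ks)^2\rceil$, so $P_y[H_{\widetilde B^c}>kn]\le2^{-k}$. Moreover $(Ks)^2\le M^2\le C\mu$, since $\mu\ge cM^ds^{2-d}$. As $Y_k$ is an exit time of $\widetilde B$ plus a hitting time of $B$, we get $P[Y_k>t\mu\mid\mathcal F_{D_{k-1}}]\le Ce^{-ct}$, with constants that do not depend on $K$. Hence $E[(Y_k/\mu)^2e^{\lambda_0Y_k/\mu}\mid\mathcal F_{D_{k-1}}]\le C$ for some $\lambda_0(d)>0$, and $e^z\le1+z+z^2e^{|z|}$ gives, for $|\lambda|\le\lambda_0$,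
\begin{equation}\label{eq:mgf}
E[e^{\lambda Y_k/\mu}\mid\mathcal F_{D_{k-1}}]\le\exp\big(\lambda E[Y_k/\mu\mid\mathcal F_{D_{k-1}}]+C\lambda^2\big).
\end{equation}

\emph{Step 3: concentration.} The variable $Y_{k-1}=R_k-R_{k-1}$ is not $\mathcal F_{D_{k-1}}$-measurable, so \eqref{eq:mgf} cannot be iterated over consecutive $k$. But $Y_{k-2},Y_{k-4},\dots$ are measurable with respect to $\mathcal F_{R_{k-1}}\subset\mathcal F_{D_{k-1}}$. We iterate over odd and over even $k\le n$ separately and combine the two bounds by Cauchy--Schwarz. By Step~1, for $0<\lambda\le\lambda_0$,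
\[
E\Big[\exp\Big(\pm\frac\lambda2\sum_{k\le n}\frac{Y_k}\mu\Big)\Big]\le\exp\Big(\frac n2\Big(\pm\lambda+\lambda\frac\gamma{20}+C\lambda^2\Big)\Big).
\]
By Markov's inequality, each of the events $\{\sum_{k\le n}Y_k\ge(1+\frac\gamma8)n\mu\}$ and $\{\sum_{k\le n}Y_k\le(1-\frac\gamma8)n\mu\}$ has probability at most $\exp(-\frac n2(\frac3{40}\lambda\gamma-C\lambda^2))$, since $\frac18-\frac1{20}=\frac3{40}$. With $\lambda$ a small multiple of $\gamma$ this is at most $e^{-c\gamma^2n}$.

\emph{Step 4: conclusion.} Let $\kappa=\operatorname{cap}(B)$ and $t=uM^d=u\kappa\mu$. Suppose $\mathcal N(t)>(1+\gamma)u\kappa$ and let $n=\lfloor(1+\gamma)u\kappa\rfloor$. Then $R_{n+1}\le t$. Using $\frac1{1+\gamma}\le1-\frac{2\gamma}3$ for $\gamma\le\frac12$, and $n\gamma\ge2$,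
\[
\sum_{k\le n}Y_k\le t\le\frac{n+1}{1+\gamma}\mu\le\Big(1+\frac1n\Big)\Big(1-\frac{2\gamma}3\Big)n\mu\le\Big(1-\frac\gamma8\Big)n\mu .
\]
Suppose $\mathcal N(t)<(1-\gamma)u\kappa$ and let $n'=\lfloor(1-\gamma)u\kappa\rfloor$. Then $R_1+\sum_{k\le n'}Y_k=R_{n'+1}>t$. Either $R_1=H_B>\frac\gamma4t$, which has probability at most $Ce^{-c\gamma u\kappa}$ by \eqref{eq:hit}, or
\[
\sum_{k\le n'}Y_k>\Big(1-\frac\gamma4\Big)t\ge\frac{1-\gamma/4}{1-\gamma}\,n'\mu\ge\Big(1+\frac\gamma8\Big)n'\mu .
\]
Step~3 bounds both cases, and $n,n'\ge cs^{d-2}$ with $c$ depending on $d$ and $u_a$.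
\end{proof}

\section{Decoupling with sprinkling}\label{sec:decoupling}

For $\delta\in(0,\frac12]$ let $K(\delta)=\lceil C_2\delta^{-4}\rceil$, where $C_2=C_2(d)$ is fixed at the start of the proofs below.

\begin{proposition}\label{prop:dec}
Let $0<u_a<u_b$. There are $C_3\ge1$ and $c_3>0$, depending on $d,u_a,u_b$, such that the following holds for $\delta\in(0,\frac12]$, $u\in[u_a,u_b]$ and $K=K(\delta)$. Let $f_i$, $1\le i\le m$, be functions of subsets of $B_i$ with values in $[0,1]$.
\begin{enumerate}
\item[(a)] In setting (S), if $x_0\notin\bigcup_i\widetilde B_i$ and all $f_i$ are increasing, then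
\[
E_{x_0}\Big[\prod_if_i(X_{[0,uM^d]}\cap B_i)\Big]\le\prod_iE\big[f_i(\mathcal I^{(1+\delta)u}\cap B_i)\big]+mC_3e^{-c_3\delta^2s^{d-2}} .
\]
\item[(b)] If instead all $f_i$ are decreasing, the same holds with $(1-\delta)u$ in place of $(1+\delta)u$.
\item[(c)] If $B_1,\dots,B_m\subset\mathbb Z^d$ are cubes of side $s$ with the $\widetilde B_i$ at pairwise sup-distance at least $2$, then (a) and (b) hold with $\mathcal I^u$ in place of $X_{[0,uM^d]}$.
\end{enumerate}
\end{proposition}

The idea is to give each cube its own independent stack of i.i.d.\ excursions and to build the walk by reading from the stacks. The excursions of the walk are not exactly i.i.d., but by Lemma~\ref{lem:entrance} their conditional laws have density in $[1-\gamma,1+\gamma]$ with respect to the stack law. So the trace of the walk in $B_i$ is squeezed between the traces of the first $n_-$ and the first $n_+$ entries of stack $i$, for deterministic $n_\pm$. Monotonicity of the $f_i$ turns these inclusions into inequalities. The error is the probability that a count with mean of order $s^{d-2}$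 deviates by a fraction $\delta$.

\medskip\noindent\textbf{Conventions for this section.} Let $\gamma=\delta/16\le\frac1{32}$. Fix $C_2\ge16^4C_1$ so large that the $O(K^{-1/4})$ terms in Lemmas~\ref{lem:pot} and \ref{lem:entrance}, and the error in the normalized form of Lemma~\ref{lem:pot}(a) used below, are at most $\gamma$. Let $\kappa$ be the capacity of a cube of side $s$, and
\[
n_+=\lfloor(1+5\gamma)u\kappa\rfloor,\qquad n_-=\lfloor(1-5\gamma)u\kappa\rfloor .
\]
A probability is \emph{negligible} if it is at most $Ce^{-c\delta^2s^{d-2}}$ with $C,c$ depending on $d,u_a,u_b$. We may assume $\gamma u\kappa\ge1$, since otherwise $\delta^2s^{d-2}$ is bounded and every probability is negligible. By (A5), if $n\le2u\kappa$, then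
\begin{equation}\label{eq:bin}
P[\mathrm{Bin}(n,p)<k]\text{ is negligible whenever }np-k\ge\gamma u\kappa .
\end{equation}
For a cube $B$, let $\nu_B$ be the law of a walk started from $\bar e_B$ and stopped on leaving $\widetilde B$. It is a law on a countable set of finite paths. A \emph{stack} is an i.i.d.\ sequence $(\zeta_l)_{l\ge1}$ with law $\nu_B$, and $Z(n)=B\cap\bigcup_{l\le n}\operatorname{range}(\zeta_l)$.

\medskip\noindent\textbf{Rejection sampling.} Let $\pi\le(1+\gamma)\nu_B$ be a probability law. Read the unread entries of a stack one after another, accept an entry $w$ with probability $\pi(w)/((1+\gamma)\nu_B(w))$ using fresh randomness, and stop at the first acceptance. A read entry equals $w$ and is accepted with probability $\pi(w)/(1+\gamma)$. So each read is accepted with probability $\frac1{1+\gamma}$, whatever $\pi$ is, the accepted entry has law $\pi$, and the entries still unread are i.i.d.\ $\nu_B$ and independent of everything seen. The procedure can therefore be repeated with a law $\pi$ that depends on the past, and the acceptances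 along the stack form i.i.d.\ trials with success probability $\frac1{1+\gamma}$.

We first compare a stack with interlacements in one cube.

\begin{lemma}\label{lem:stack}
Let $B\subset\mathbb Z^d$ be a cube of side $s$ and $f$ a $[0,1]$-valued function of subsets of $B$. Up to a negligible additive term, $E[f(Z(n_+))]\le E[f(\mathcal I^{(1+\delta)u}\cap B)]$ if $f$ is increasing, and $E[f(Z(n_-))]\le E[f(\mathcal I^{(1-\delta)u}\cap B)]$ if $f$ is decreasing.
\end{lemma}

\begin{proof}
\emph{Increasing $f$.} Extend each $\zeta_l$ to an infinite walk and take the first $\mathsf M$ of them, with $\mathsf M$ an independent Poisson variable of mean $\lambda=(1+16\gamma)u\kappa$. By (A2) their trace on $B$ has the law of $\mathcal I^{(1+\delta)u}\cap B$, and it contains $Z(n_+)$ if $\mathsf M\ge n_+$. Now $n_+\le\lambda-11\gamma u\kappa=(1-a)\lambda$ with $a=\frac{11\gamma}{1+16\gamma}\in[7\gamma,1]$, so $P[\mathsf M<n_+]$ is negligible by (A5).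

\emph{Decreasing $f$.} We need a coupling with $\mathcal I^{(1-\delta)u}\cap B\subset Z(n_-)$. The difficulty is that a trajectory may return to $B$ after leaving $\widetilde B$, so it must be covered by several stack entries. Returns are rare and their entrance law is close to $\bar e_B$. Take $\mathsf M$ Poisson with mean $\lambda=(1-16\gamma)u\kappa\ge u\kappa/2$ and generate walks from $\bar e_B$ one after another, each cut into its successive excursions from $B$ to $\widetilde B^c$. The first excursion of a walk has law $\nu_B$. After an exit at $z\notin\widetilde B$, the walk returns to $B$ with probability at most $\gamma$ by Lemma~\ref{lem:pot}(d). Given a return, Lemma~\ref{lem:pot}(a) divided by its sum over $x$ shows that the entrance law is at most $(1+\gamma)\bar e_B$, so the next excursion has law at most $(1+\gamma)\nu_B$. We draw every excursion, the first ones included, from one stack by rejection sampling. The trace on $B$ of the first $\mathsf M$ walks is then contained in $Z(n_-)$ if at most $n_-$ entries are read. Let $n'=\lfloor(1-12\gamma)u\kappa\rfloor$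 and $n''=\lfloor(1-9\gamma)u\kappa\rfloor$.
\begin{itemize}
\item If $\mathsf M>n'$, then $\mathsf M\ge(1+a)\lambda$ with $a=\frac{4\gamma}{1-16\gamma}\in[4\gamma,8\gamma]$. This is negligible by (A5).
\item Decide each return with a fresh uniform variable $U$: the walk returns if $U\le P_z[H_B<\infty]$. If $U>\gamma$, the current walk makes no further excursion, and the events $\{U>\gamma\}$ are i.i.d.\ trials. So the first $n'$ walks make more than $n''$ excursions with probability at most $P[\mathrm{Bin}(n'',1-\gamma)<n']$. Here $(1-\gamma)n''\ge(1-10\gamma)u\kappa-1\ge n'+\gamma u\kappa$, and \eqref{eq:bin} applies.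
\item The first $n''$ excursions use more than $n_-$ reads with probability $P[\mathrm{Bin}(n_-,\frac1{1+\gamma})<n'']$. Here $\frac{n_-}{1+\gamma}\ge(1-\gamma)n_-\ge(1-6\gamma)u\kappa-1\ge n''+\gamma u\kappa$, and \eqref{eq:bin} applies.
\end{itemize}
Outside these three events $\mathcal I^{(1-\delta)u}\cap B\subset Z(n_-)$, and then $f(Z(n_-))\le f(\mathcal I^{(1-\delta)u}\cap B)$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:dec}]
\emph{Excursions.} Let $t=uM^d$ and $\nu_i=\nu_{B_i}$. Put $D_0=0$; let $R_k$ be the first time $\ge D_{k-1}$ in $F$, let $i_k$ be the label of the cube that contains $X_{R_k}$, let $D_k$ be the first exit from $\widetilde B_{i_k}$ after $R_k$, and let $\xi_k=(X_n)_{R_k\le n\le D_k}$. All points $X_{D_k}$, $k\ge0$, lie outside $\bigcup_j\widetilde B_j$; for $k=0$ this is the hypothesis on $x_0$. By Lemma~\ref{lem:entrance} and the strong Markov property at $R_k$, the conditional law $\pi_k$ of $\xi_k$ given $\mathcal F_{D_{k-1}}$ and $i_k=i$ satisfies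
\begin{equation}\label{eq:sandwich}
(1-\gamma)\nu_i\le\pi_k\le(1+\gamma)\nu_i .
\end{equation}
The walk visits $B_i$ only during excursions with label $i$: between $D_{k-1}$ and $R_k$ it avoids $F$, and an excursion with label $j$ stays in $\widetilde B_j$ up to its endpoint, which lies outside $F$. Hence the excursions with label $i$ are exactly the excursions of Section~\ref{sec:count} for the single cube $B_i$, and the number $\mathcal N_i$ of those with $R_k\le t$ obeys Lemma~\ref{lem:count}.

In (a) and (b) we take independent stacks $(\zeta^i_l)_{l\ge1}$, $1\le i\le m$, with traces $Z_i(n)$, and build $X$ recursively. Given the path up to $D_{k-1}$, draw $i_k$ from its conditional law, then $\xi_k$ with law $\pi_k$ by a rule specified below, then the path between $D_{k-1}$ and $R_k$ from its conditional law given its endpoints. By the strong Markov property at $R_k$, that piece is conditionally independent of the rest of $\xi_k$, so $X$ has law $P_{x_0}$.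

\emph{(a)} Draw $\xi_k$ by rejection sampling from stack $i_k$, which the upper bound in \eqref{eq:sandwich} allows. Let $n'=\lfloor(1+\gamma)u\kappa\rfloor$. For each $i$, $P[\mathcal N_i>n']$ is negligible by Lemma~\ref{lem:count}. The first $n'$ excursions with label $i$ use more than $n_+$ reads with probability $P[\mathrm{Bin}(n_+,\frac1{1+\gamma})<n']$. Since $(1+3\gamma)(1+\gamma)\le1+5\gamma$, we have $\frac{n_+}{1+\gamma}\ge(1+3\gamma)u\kappa-1\ge n'+\gamma u\kappa$, so this is negligible by \eqref{eq:bin}. Outside these $2m$ events $X_{[0,t]}\cap B_i\subset Z_i(n_+)$ for all $i$. The sets $Z_i(n_+)$ are independent, so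
\[
E_{x_0}\Big[\prod_if_i(X_{[0,t]}\cap B_i)\Big]\le\prod_iE[f_i(Z_i(n_+))]+mCe^{-c\delta^2s^{d-2}} .
\]
Now apply Lemma~\ref{lem:stack} to each factor. If $x_i,y_i\in[0,1]$ and $x_i\le y_i+\rho$, then $\prod x_i\le\prod\max(x_i,y_i)\le\prod y_i+m\rho$, by changing one factor at a time. This proves (a).

\emph{(b)} Now every one of the first $n_-$ entries of a stack must be used by the walk, so nothing may be rejected. Toss an independent coin with success probability $1-\gamma$. On success let $\xi_k$ be the next unread entry of stack $i_k$; on failure draw $\xi_k$ from $(\pi_k-(1-\gamma)\nu_{i_k})/\gamma$, which is a probability law by the lower bound in \eqref{eq:sandwich}. The mixture has law $\pi_k$. The first $\mathcal N_i-1$ excursions with label $i$ are completed by time $t$. Let $n'=\lceil(1-\gamma)u\kappa\rceil-1$. By Lemma~\ref{lem:count}, $P[\mathcal N_i-1<n']$ is negligible. The number of successes among the first $n'$ excursions with label $i$ is $\mathrm{Bin}(n',1-\gamma)$, with mean at least $(1-2\gamma)u\kappa-1\ge n_-+\gamma u\kappa$, so it is smaller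 than $n_-$ with negligible probability. Outside these events $X_{[0,t]}\cap B_i\supset Z_i(n_-)$ for all $i$, hence $f_i(X_{[0,t]}\cap B_i)\le f_i(Z_i(n_-))$. Independence of the stacks, Lemma~\ref{lem:stack} and the product inequality give (b).

\emph{(c)} We obtain interlacements as the limit $M\to\infty$ of the torus walk, for which (a) and (b) are already proved with constants that do not depend on $M$. Let $A\subset\mathbb Z^d$ be finite, viewed in $\mathbb T_M$ for $M$ large, let $f$ be a monotone $[0,1]$-valued function of subsets of $A$, and let $X_0$ be uniform. We claim that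
\begin{equation}\label{eq:local}
\lim_{M\to\infty}E[f(X_{[0,uM^d]}\cap A)]=E[f(\mathcal I^u\cap A)].
\end{equation}
Replacing $f$ by $1-f$ we may take $f$ increasing. Fix $\delta'\in(0,\frac12]$ and a cube $B\supset A$ of side $s'$, and let $K=K(\delta')$. Then $P[X_0\in\widetilde B]\to0$ as $M\to\infty$, so (a) with $m=1$ gives
\[
\limsup_ME[f(X_{[0,uM^d]}\cap A)]\le E[f(\mathcal I^{(1+\delta')u}\cap A)]+Ce^{-c\delta'^2s'^{\,d-2}} .
\]
Let $s'\to\infty$ and then $\delta'\to0$; by the continuity in (A2) the right side tends to $E[f(\mathcal I^u\cap A)]$. Part (b) applied to $1-f$ gives the matching lower bound for the $\liminf$ in the same way. This proves \eqref{eq:local}. Finally, the cubes in (c) are in setting (S) for $M$ large, and $P[X_0\in\bigcup_i\widetilde B_i]\to0$. The product $\prod_if_i$ is a monotone function of subsets of $A=\bigcup_iB_i$. Averaging (a) or (b) over $x_0$ and letting $M\to\infty$ gives (c).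
\end{proof}

\section{From cells to a large cube}\label{sec:geometry}

This section is deterministic. We need a notion of atypical cube that is a union of monotone events, so that Proposition~\ref{prop:dec} applies, and that is passed down from a cube to its cells. That the largest component is too small is a monotone event. To glue the large components of neighboring cells we also need a form of uniqueness, and uniqueness is not monotone. We replace it by an upper bound on the total mass of all large components: if one component has density almost $\theta_0$ and all large components together have density barely more than $\theta_0$, there is no room for a second macroscopic component.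

Fix $\theta_0\in[0,1]$ and $h\in\mathbb N$. For a vertex set $W$, let $S_h(W)$ be the union of the components of $W$ with at least $h$ vertices. Let $V$ be a vertex set (the vacant set). For a cube or torus $Q$ of side $\ell$ and $\eta>0$, define \emph{deficit} and \emph{excess}:
\begin{align*}
\mathrm{Def}(Q,\eta)&:\ \text{the largest component of }V\cap Q\text{ has fewer than }(\theta_0-\eta)\ell^d\text{ vertices},\\
\mathrm{Exc}(Q,\eta)&:\ |S_h(V\cap Q)|>(\theta_0+\eta)\ell^d .
\end{align*}
Both the size of the largest component and $|S_h|$ grow with $V$. So $\mathrm{Def}$ is increasing and $\mathrm{Exc}$ is decreasing in the occupied set $Q\setminus V$.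

Let $Q=[0,\ell)^d$, or $Q=\mathbb T_\ell$ identified with $[0,\ell)^d$ as a set. Let $L\ge1$ and $n=\lfloor\ell/L\rfloor\ge4$. Define \emph{cells}, the grid $\Lambda$ and \emph{windows} by
\[
q_x=Lx+[0,L)^d\ \ (x\in\{0,\dots,n-1\}^d),\quad\Lambda=\{1,\dots,n-2\}^d,\quad W_x=Lx+[-L,2L)^d\ \ (x\in\Lambda).
\]
The window $W_x\subset[0,nL)^d$ has side $3L<\ell$, so it contains no edge that wraps around the torus, and it contains the cells $q_y$ with $|y-x|_1\le1$. A site $x\in\Lambda$ is
\begin{itemize}
\item \emph{deficient} if $\mathrm{Def}(W_x,\eta)$ holds or $\mathrm{Def}(q_y,\eta)$ holds for some $y$ with $|y-x|_1\le1$;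
\item \emph{excessive} if $\mathrm{Exc}(W_x,\eta)$ or $\mathrm{Exc}(q_x,\eta)$ holds;
\item \emph{bad} if it is deficient or excessive, and \emph{good} otherwise.
\end{itemize}
These properties depend only on $V\cap W_x$.

\begin{lemma}\label{lem:geo}
Let $C_4=2^{d+2}d$, $\beta>0$ and $\eta'=C_4(\beta+\frac1n+\frac hL)$.
\begin{enumerate}
\item[(a)] If at most $\beta n^{d-1}$ sites are excessive, then $\mathrm{Exc}(Q,\eta+\eta')$ does not hold.
\item[(b)] Assume $\theta_0>0$, $\eta\le\theta_0/(4\cdot3^d)$ and $\frac{\theta_0}2L^d\ge h$. If at most $\beta n^{d-1}$ sites are bad, then $\mathrm{Def}(Q,\eta+\eta')$ does not hold.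
\end{enumerate}
\end{lemma}

\begin{example}
The order $n^{d-1}$ in (b) cannot be raised. Let $Q$ be a box, $\theta_0=1$, and $V=Q\setminus\{w:w_1=\lfloor\ell/2\rfloor\}$. A site whose window misses the removed hyperplane is good, so at most $3n^{d-1}$ sites are bad, but the largest component of $V$ has at most $\ell^d/2$ vertices.
\end{example}

The proof of (b) needs an isoperimetric inequality. For $U\subset\Lambda$ let $\partial U$ be the set of sites of $\Lambda\setminus U$ with a neighbor in $U$.

\begin{lemma}\label{lem:iso}
Let $\Lambda$ be a grid of side $k$ in $\mathbb Z^d$ and $U\subset\Lambda$ with $|U|\le k^d/2$. Then $|\partial U|\ge|U|/(2dk)$.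
\end{lemma}

\begin{proof}
Join each $p\in U$ to each $p'\in\Lambda\setminus U$ by the path that moves coordinate $1$ from $p_1$ to $p_1'$, then coordinate $2$, and so on. Fix an edge in direction $i$. If it lies on the path, then $p'_1,\dots,p'_{i-1}$ and $p_{i+1},\dots,p_d$ are determined by the edge; the $d-1$ coordinates $p_1,\dots,p_{i-1},p'_{i+1},\dots,p'_d$ are free; and $p_i,p'_i$ lie on different sides of the edge, which leaves at most $2\cdot k^2/4$ choices. So the edge lies on at most $k^{d+1}/2$ paths. There are at least $|U|k^d/2$ paths, and each uses an edge between $U$ and $\Lambda\setminus U$. So there are at least $|U|/k$ such edges, and each site of $\partial U$ is an endpoint of at most $2d$ of them.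
\end{proof}

\begin{proof}[Proof of Lemma~\ref{lem:geo}]
Since $\ell<(n+1)L$, we have $\ell^d\ge(nL)^d\ge\ell^d(1-\frac dn)$.

(a) Membership in $S_h$ can be decided within distance $h$, so $|S_h|$ is almost additive over cells. Let $w\in q_x\cap S_h(V\cap Q)$ be at graph distance more than $h$ from $q_x^c$. The component of $w$ in $V\cap q_x$ is either a full component of $V\cap Q$, or it contains a vertex adjacent to $q_x^c$ and hence a path with at least $h$ vertices. In both cases $w\in S_h(V\cap q_x)$. At most $2dhL^{d-1}$ vertices of $q_x$ are within distance $h$ of $q_x^c$. We count the cells of non-excessive sites of $\Lambda$, the cells of excessive sites, the at most $n^d-(n-2)^d\le2dn^{d-1}$ cells outside $\Lambda$, and the vertices in no cell: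
\[
|S_h(V\cap Q)|\le n^d\big[(\theta_0+\eta)L^d+2dhL^{d-1}\big]+\beta n^{d-1}L^d+2dn^{d-1}L^d+\tfrac dn\ell^d .
\]
The right side is at most $(\theta_0+\eta+\frac{2dh}L+\beta+\frac{3d}n)\ell^d\le(\theta_0+\eta+\eta')\ell^d$.

(b) If $\eta'\ge1$, then $\theta_0-\eta-\eta'<0$ and there is nothing to prove. So assume $\eta'<1$; then $\beta+\frac1n<1/C_4$.

\emph{Gluing.} For each cell let $g_y$ be a largest component of $V\cap q_y$, chosen by a fixed rule. Let $x$ be good. Then $V\cap W_x$ has a component $\mathcal C$ with $|\mathcal C|\ge(\theta_0-\eta)(3L)^d\ge h$, and for $|y-x|_1\le1$ we have $|g_y|\ge(\theta_0-\eta)L^d\ge\frac{\theta_0}2L^d\ge h$. Both $\mathcal C$ and the connected set $g_y$ lie in $S_h(V\cap W_x)$, which has at most $(\theta_0+\eta)(3L)^d$ vertices. If $g_y\not\subset\mathcal C$, they are disjoint, so $(\theta_0-\eta)(3^d+1)\le(\theta_0+\eta)3^d$, that is $\theta_0\le(2\cdot3^d+1)\eta$. This contradicts $\eta\le\theta_0/(4\cdot3^d)$ and $\theta_0>0$. So $g_y\subset\mathcal C$ for all such $y$. In particular, if $x,y\in\Lambda$ are good neighbors,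 then $g_x$ and $g_y$ are connected in $V\cap Q$.

\emph{A giant component of good sites.} Let $\mathfrak B$ be the set of bad sites and $k=n-2\ge n/2$. Then $|\mathfrak B|\le\beta n^{d-1}\le\beta2^{d-1}k^{d-1}<k^{d-1}/(8d)$. If $U$ is a union of components of $\Lambda\setminus\mathfrak B$, then $\partial U\subset\mathfrak B$, so by Lemma~\ref{lem:iso}
\begin{equation}\label{eq:small}
|U|\le k^d/2\quad\Longrightarrow\quad|U|\le2dk|\mathfrak B|<k^d/4 .
\end{equation}
Suppose all components of $\Lambda\setminus\mathfrak B$ had at most $k^d/2$ sites. By \eqref{eq:small} each has fewer than $k^d/4$. Add them one by one until the total first reaches $k^d/4$, which happens since $|\Lambda\setminus\mathfrak B|\ge\frac34k^d$. The total is then in $[k^d/4,k^d/2)$, which contradicts \eqref{eq:small}. So there is a component $\Gamma$ with more than $k^d/2$ sites. The union $U$ of the others has fewer than $k^d/2$ sites, so $|U|\le2d\beta n^d$ by \eqref{eq:small}, and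
\[
|\Gamma|\ge k^d-|\mathfrak B|-|U|\ge n^d\big(1-\tfrac{2d}n-3d\beta\big),\qquad\text{where }\tfrac{2d}n+3d\beta<1 .
\]
The sets $g_x$, $x\in\Gamma$, are disjoint and lie in one component of $V\cap Q$. This component has at least
\[
\big(1-\tfrac dn\big)\big(1-\tfrac{2d}n-3d\beta\big)(\theta_0-\eta)\ell^d\ge\big(\theta_0-\eta-\tfrac{3d}n-3d\beta\big)\ell^d\ge(\theta_0-\eta-\eta')\ell^d
\]
vertices.
\end{proof}

\section{Renormalization: proof of Theorem~\ref{thm:main}}\label{sec:renorm}

The case $u=0$ is direct. Then $\theta(0)=1$ and the box is entirely vacant. On the torus only $X_0$ is removed, say $X_0=0$. For $N\ge3$ the slab $\{w_1\ne0\}$ is connected and every other vertex has a neighbor in it, so $|\mathcal C^0_{\max}|=N^d-1$. The event in the theorem is empty for large $N$.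

Fix $u\in(0,u_*)$ and let $\theta_0=\theta(u)>0$, $[u_a,u_b]=[u/2,2u]$. Decreasing $\varepsilon$ enlarges the events in the theorem, so we may assume $\varepsilon\le\theta_0/(4\cdot3^d)$. For $V=\mathcal V^v$ let
\[
P^{\mathrm{def}}(\ell,v,\eta)=P[\mathrm{Def}([0,\ell)^d,\eta)],\qquad P^{\mathrm{exc}}(\ell,v,\eta)=P[\mathrm{Exc}([0,\ell)^d,\eta)].
\]
By the monotone coupling in (A2), $P^{\mathrm{def}}$ is nondecreasing and $P^{\mathrm{exc}}$ is nonincreasing in $v$.

\subsection{Parameters and the bottom scale}

The parameters are chosen in the following order, and none depends on $N$.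
\begin{enumerate}
\item[1.] \emph{Total sprinkling.} $\delta_*\in(0,\frac18]$ is such that $u^\pm=u(1\pm4\delta_*)$ satisfy $u^+<u_*$, $\theta(u^+)\ge\theta_0-\frac\varepsilon8$ and $\theta(u^-)\le\theta_0+\frac\varepsilon8$. This uses (A3). Note $[u^-,u^+]\subset[u_a,u_b]$.
\item[2.] \emph{Total density of bad sites.} $\beta_*=\varepsilon/(16C_4)$.
\item[3.] \emph{Parameters of a step of depth $a\ge1$.}
\[
\delta(a)=\delta_*2^{-a},\quad\beta(a)=\beta_*2^{-a},\quad K(a)=K(\delta(a)),\quad\Delta(a)=6K(a)+2,
\]
\[
n(a)=2^{\alpha a},\qquad j(a)=n(a)^{d-3/2},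
\]
where the even integer $\alpha\ge4$ is so large that for all $a\ge1$
\begin{equation}\label{eq:alpha}
\beta(a)\,n(a)^{1/2}\ge4(2\Delta(a))^d,\qquad n(a)\ge12K(a),\qquad4C_42^{-\alpha}\le\tfrac\varepsilon8 .
\end{equation}
This is possible because $K(a),\Delta(a)\le C\delta_*^{-4}2^{4a}$: the first condition holds once $2^{(\alpha/2-1-4d)a}$ exceeds a fixed constant for all $a\ge1$, and the second once $2^{(\alpha-4)a}$ does. Since $\alpha$ is even, $j(a)=2^{(\alpha/2)a(2d-3)}$ is an integer, and $j(a)\ge4$.
\item[4.] \emph{Size of a large component.} $h$ is such that $\theta_h(u^-)\le\theta(u^-)+\frac\varepsilon8\le\theta_0+\frac\varepsilon4$.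
\item[5.] \emph{Bottom scale.} $\ell_*$ is an integer with $2C_4h/\ell_*\le\frac\varepsilon8$ and $\frac{\theta_0}2\ell_*^d\ge h$, which also satisfies conditions \eqref{eq:start} and \eqref{eq:error} below.
\end{enumerate}

\begin{lemma}\label{lem:base}
$P^{\mathrm{def}}(\ell,u^+,\frac\varepsilon2)\to0$ and $P^{\mathrm{exc}}(\ell,u^-,\frac\varepsilon2)\to0$ as $\ell\to\infty$.
\end{lemma}

\begin{proof}
The first limit is (A4) at level $u^+<u_*$, since $\theta(u^+)>\theta_0-\frac\varepsilon2$. For the second, $S_h(\mathcal V^{u^-}\cap[0,\ell)^d)$ is contained in the set of $w\in[0,\ell)^d$ whose component in $\mathcal V^{u^-}$ has at least $h$ vertices. By (A2) and the ergodic theorem, the density of that set tends in probability to $\theta_h(u^-)<\theta_0+\frac\varepsilon2$.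
\end{proof}

\subsection{Scales, levels and tolerances}

For $I\ge1$ and $1\le i\le I$ let $a_i=\min(i,I+1-i)$, and write $n_i=n(a_i)$, $\delta_i=\delta(a_i)$, and so on. For $I=5$ the depths are $1,2,3,2,1$, and for $I=6$ they are $1,2,3,3,2,1$. Each value occurs at most twice, consecutive values differ by at most one, and
\begin{equation}\label{eq:tent}
\sum_{l<i}a_l\ge\frac{a_i(a_i-1)}2,\qquad\sum_{l>i}a_l\ge\frac{a_i(a_i-1)}2,
\end{equation}
because the first $a_i-1$ terms of the sequence are $1,\dots,a_i-1$ and come before $i$, and symmetrically for the last $a_i-1$ terms. Let $\Sigma_I=\sum_{i\le I}a_i$. It equals $k^2$ for $I=2k-1$ and $k(k+1)$ for $I=2k$, so $\Sigma_I\ge((I+1)^2-1)/4$ and $\Sigma_{I+1}-\Sigma_I\le(I+2)/2$.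

Let $N\ge\ell_*2^\alpha$ and let $I\ge1$ be maximal with $\ell_*2^{\alpha\Sigma_I}\le N$. Put $L_I=\lfloor N2^{-\alpha\Sigma_I}\rfloor\ge\ell_*$ and $L_{i-1}=n_iL_i$ for $i=I,\dots,1$, so that $L_0=2^{\alpha\Sigma_I}L_I$. Since $\lfloor x\rfloor>x/2$ for $x\ge1$, and by maximality of $I$,
\begin{equation}\label{eq:scales}
N/2<L_0\le N,\qquad L_I\le\ell_*2^{\alpha(\Sigma_{I+1}-\Sigma_I)}\le\ell_*2^{\alpha(I+2)/2}.
\end{equation}

Going down the scales, deficit is examined at increasing levels and excess at decreasing levels:
\[
v_0^\pm=u,\qquad v_i^+=v_{i-1}^+(1+\delta_i),\qquad v_i^-=v_{i-1}^-(1-\delta_i).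
\]
We have $\sum_i\delta_i\le2\delta_*\le\frac14$, so $\prod(1+\delta_i)\le e^{2\delta_*}\le1+4\delta_*$ and $\prod(1-\delta_i)\ge1-2\delta_*$. Thus $u^-\le v_i^-\le v_i^+\le u^+$. Going up the scales, the tolerance grows:
\[
\eta_I=\tfrac\varepsilon2,\qquad\eta_{i-1}=\eta_i+C_4\big(\beta_i+\tfrac1{n_i}+\tfrac h{L_i}\big).
\]
Here $\sum\beta_i\le2\beta_*$, $\sum1/n_i\le4\cdot2^{-\alpha}$, and $\sum1/L_i\le2/\ell_*$ because $L_{i-1}\ge2L_i$. So $\eta_i\le\eta_0\le\frac\varepsilon2+3\cdot\frac\varepsilon8\le\varepsilon$. For $1\le i\le I$ let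
\[
p_i=\max_{\ell\in\{L_i,3L_i\}}\max\big\{P^{\mathrm{def}}(\ell,v_i^+,\eta_i),\,P^{\mathrm{exc}}(\ell,v_i^-,\eta_i)\big\}.
\]
Both sides $L_i$ and $3L_i$ appear because badness involves cells and windows. Let $p_0$ be the larger of $P[\mathrm{Def}(Q,\eta_0)]$ and $P[\mathrm{Exc}(Q,\eta_0)]$, where either $Q=B_N$ and $V=\mathcal V^u$ (box), or $Q=\mathbb T_N$ and $V=\mathbb T_N\setminus X_{[0,uN^d]}$ (torus).

\subsection{One step}

\begin{lemma}\label{lem:step}
For $1\le i\le I$, in both models,
\[
p_{i-1}\le2(3n_i)^{dj_i}\Big[\big((2d+2)p_i\big)^{j_i}+j_iC_3e^{-c_3\delta_i^2L_i^{d-2}}\Big].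
\]
\end{lemma}

\begin{proof}
Let $Q$ be a cube of side $L_{i-1}$ or $3L_{i-1}$ if $i\ge2$, and the box or torus of side $N$ if $i=1$. Let $v=v_{i-1}^+$ if we bound the deficit and $v=v_{i-1}^-$ if we bound the excess. Write $L,K,\Delta,\beta,j$ for $L_i,K_i,\Delta_i,\beta_i,j_i$, and use the cells and windows of Section~\ref{sec:geometry} with $\eta=\eta_i$. The grid has $n\in\{n_i,3n_i\}$ if $i\ge2$, and $n=\lfloor N/L_1\rfloor\in[n_1,2n_1]$ if $i=1$, by \eqref{eq:scales}. So $n_i\le n\le3n_i$.

\emph{Many bad sites.} The hypotheses of Lemma~\ref{lem:geo} hold, since $\eta_i\le\varepsilon\le\theta_0/(4\cdot3^d)$ and $L\ge\ell_*$; and $\eta_i+\eta'\le\eta_{i-1}$ since $n\ge n_i$. So on $\mathrm{Def}(Q,\eta_{i-1})$ or $\mathrm{Exc}(Q,\eta_{i-1})$ more than $\beta n^{d-1}$ sites are bad.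

\emph{Separated bad sites of one type.} The window $W_x$ is a cube of side $s=3L$. Take $b_x=Lx+\lfloor L/2\rfloor(1,\dots,1)$, so $\widetilde W_x=\{y:|y-b_x|_\infty\le3KL\}$. In the torus case condition on $X_0=x_0$ and discard the sites $x$ with $x_0\in\widetilde W_x$. In each coordinate the values taken by the $b_x$ have cyclic gaps at least $L$, so at most $(6K+1)^d\le(2\Delta)^d$ sites are discarded, and by \eqref{eq:alpha} this is at most $\frac12\beta n^{d-1}$. At least $\frac12\beta n^{d-1}$ bad sites remain, so at least $\frac14\beta n^{d-1}$ of them are deficient or at least $\frac14\beta n^{d-1}$ are excessive. Among those of one type, choose greedily sites at pairwise sup-distance at least $\Delta$, measured cyclically modulo $n$ in the torus case. Each choice excludes at most $(2\Delta)^d$ sites, and by \eqref{eq:alpha}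
\[
\frac{\beta n^{d-1}}{4(2\Delta)^d}\ge\frac{\beta n_i^{1/2}}{4(2\Delta)^d}\,n_i^{d-3/2}\ge j .
\]
So there is a set $J$ of $j$ such sites.

\emph{Decoupling applies.} Let $x\ne x'$ in $J$ and let $a$ be the absolute difference in a coordinate that realizes the distance. In $\mathbb Z^d$, $|b_x-b_{x'}|_\infty\ge La\ge L\Delta$. On the torus, $a\ge\Delta$ and $n-a\ge\Delta$, and the distance in that coordinate is $\min(La,N-La)\ge L\min(a,n-a)\ge L\Delta$. So the $\widetilde W_x$, $x\in J$, are at sup-distance at least $L\Delta-6KL=2L\ge2$. On the torus also $N\ge nL\ge12KL=4Ks$ by \eqref{eq:alpha}, so setting (S) holds with $M=N$, and $x_0\notin\bigcup_{x\in J}\widetilde W_x$.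

Being deficient is increasing in the occupied set in $W_x$. Under $\mathcal I^{v(1+\delta_i)}$, where $v(1+\delta_i)\le v_i^+$, it has probability at most $(2d+1)P^{\mathrm{def}}(L,v_i^+,\eta_i)+P^{\mathrm{def}}(3L,v_i^+,\eta_i)\le(2d+2)p_i$. Being excessive is decreasing. Under $\mathcal I^{v(1-\delta_i)}$, where $v(1-\delta_i)\ge v_i^-$, it has probability at most $2p_i$. By Proposition~\ref{prop:dec} with $\delta=\delta_i$, part (c) in $\mathbb Z^d$ and parts (a), (b) on the torus, for each fixed admissible $J$ and each type, all sites of $J$ are of that type with probability at most the bracket in the statement. There are two types and at most $n^{dj}$ sets $J$. In the torus case the bound is uniform in $x_0$.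
\end{proof}

\subsection{Solving the recursion}

Let $\Pi_i=-\log p_i\in[0,\infty]$. Bounding the bracket in Lemma~\ref{lem:step} by twice the larger term, the cost in the exponent is at most $\log4+dj_i\log(3n_i)+\max\{j_i\log(2d+2),\log(C_3j_i)\}$. As $n_i\ge16$, this is at most $C_5j_i\log n_i$ for some $C_5=C_5(d,u)$. With $\Psi_i=C_5\log n_i=C_5\alpha a_i\log2$,
\begin{equation}\label{eq:rec}
\Pi_{i-1}\ge\min\big\{j_i(\Pi_i-\Psi_i),\ c_3\delta_i^2L_i^{d-2}-j_i\Psi_i\big\},\qquad1\le i\le I .
\end{equation}
The two remaining conditions on $\ell_*$ are those of the model computation in Section~\ref{sec:model}. The first is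
\begin{equation}\label{eq:start}
\max\big\{P^{\mathrm{def}}(\ell,u^+,\tfrac\varepsilon2),P^{\mathrm{exc}}(\ell,u^-,\tfrac\varepsilon2)\big\}\le e^{-\max(1,\,2C_5\alpha\log2)}\qquad\text{for all }\ell\ge\ell_* ,
\end{equation}
which Lemma~\ref{lem:base} allows. Since $a_I=1$, $v_I^+\le u^+$ and $v_I^-\ge u^-$, it gives $\Pi_I\ge\max(1,2\Psi_I)$. The second is
\begin{equation}\label{eq:error}
c_3\delta_i^2L_i^{d-2}\ge2j_i\Psi_i\qquad\text{for all }I\ge1\text{ and }1\le i\le I .
\end{equation}
To see that a large $\ell_*$ achieves this, let $b=a_i$. By \eqref{eq:tent}, $L_i=L_I\prod_{l>i}n_l\ge\ell_*2^{\alpha b(b-1)/2}$, whereas $j_i\Psi_i\delta_i^{-2}=C_*\,b\,2^{\alpha(d-3/2)b+2b}$ with $C_*=C_5\alpha\delta_*^{-2}\log2$. The quantity $(d-2)\frac{\alpha b(b-1)}2-\alpha(d-\frac32)b-2b-\log_2b$ is bounded below over $b\ge1$, since the quadratic term dominates. So $L_i^{d-2}/(j_i\Psi_i\delta_i^{-2})\ge c\,\ell_*^{d-2}$ with $c>0$ independent of $I$, $i$ and $\ell_*$.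

Let $T_i=\frac{c_3}2\delta_i^2L_i^{d-2}$. By \eqref{eq:error}, $T_i\ge j_i\Psi_i$ and the second term in \eqref{eq:rec} is at least $T_i$. We claim that $\Pi_i\ge2\Psi_i$ for $1\le i\le I$. This holds for $i=I$. If it holds for some $i\ge2$, then $\Pi_{i-1}\ge\min\{j_i\Psi_i,T_i\}=j_i\Psi_i\ge4\Psi_i\ge2\Psi_{i-1}$, because $a_{i-1}\le a_i+1\le2a_i$. Therefore $\Pi_{i-1}\ge\min\{\frac12j_i\Pi_i,T_i\}$ for all $1\le i\le I$, and unrolling,
\begin{equation}\label{eq:unrolled}
\Pi_0\ge\min\Big\{\Pi_I\prod_{l\le I}\frac{j_l}2,\ \ \min_{1\le i\le I}T_i\prod_{l<i}\frac{j_l}2\Big\}.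
\end{equation}
Each factor gains on the growth of capacity: as $\alpha a_l/4\ge1$,
\[
\frac{j_l}2=n_l^{d-2}\,2^{\alpha a_l/2-1}\ge n_l^{d-2}\,2^{\alpha a_l/4}.
\]
\emph{Error terms.} Let $b=a_i$. Since $L_i\prod_{l<i}n_l=L_0/n_i$, the first bound in \eqref{eq:tent} gives
\[
T_i\prod_{l<i}\frac{j_l}2\ge\frac{c_3}2\delta_i^2\Big(\frac{L_0}{n_i}\Big)^{d-2}2^{\frac\alpha4\sum_{l<i}a_l}\ge\frac{c_3}2\delta_*^2L_0^{d-2}\;2^{-2b-\alpha(d-2)b+\frac\alpha8b(b-1)} .
\]
\emph{Main term.} Since $\Pi_I\ge1$ and $\prod_{l\le I}n_l=L_0/L_I$, \eqref{eq:scales} gives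
\[
\Pi_I\prod_{l\le I}\frac{j_l}2\ge\Big(\frac{L_0}{L_I}\Big)^{d-2}2^{\frac\alpha4\Sigma_I}\ge L_0^{d-2}\,\ell_*^{-(d-2)}\;2^{-\alpha(d-2)(I+2)/2+\frac\alpha{16}((I+1)^2-1)} .
\]
In both lines the exponent of $2$ is a quadratic polynomial with positive leading coefficient, hence bounded below over $b\ge1$ and $I\ge1$. With $L_0>N/2$ we obtain $c_6>0$, depending on $d,u,\varepsilon$, such that
\begin{equation}\label{eq:p0}
p_0\le e^{-c_6N^{d-2}}\qquad\text{for all }N\ge\ell_*2^\alpha,\text{ in both models.}
\end{equation}

\subsection{Conclusion}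

Let $N\ge\ell_*2^\alpha$; then $\theta_0N^d\ge h$. Recall $\eta_0\le\varepsilon$. If $|\mathcal C_{\max}|<(\theta_0-\varepsilon)N^d$, then $\mathrm{Def}(Q,\eta_0)$ holds. If $|\mathcal C_{\max}|>(\theta_0+\varepsilon)N^d\ge h$, then $\mathcal C_{\max}\subset S_h(V\cap Q)$ and $\mathrm{Exc}(Q,\eta_0)$ holds. By \eqref{eq:p0} the probability in Theorem~\ref{thm:main} is at most $2e^{-c_6N^{d-2}}$. The finitely many smaller $N$ are absorbed in $C$. \qed

\begin{remark}\label{rem:hyp}
The hypothesis $u<u_*$ serves only the deficit. It gives $\theta_0>0$, which Lemma~\ref{lem:geo}(b) needs, and it leaves room for a level $u^+\in(u,u_*)$ with $\theta(u^+)$ close to $\theta(u)$, at which (A4) is applied.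
\end{remark}

\section{Proof of Theorem~\ref{thm:compl}}

\subsection{Upward deviations at every level}

Let $u>0$, $\varepsilon>0$ and $\theta_0=\theta(u)\ge0$. We run Section~\ref{sec:renorm} for the excess alone; by Remark~\ref{rem:hyp} nothing then depends on the position of $u$ relative to $u_*$. The changes are as follows. No upper bound on $\varepsilon$ is imposed. In item~1 we ask only that $\theta(u^-)\le\theta_0+\frac\varepsilon8$, which follows from the left-continuity in (A3). In item~5 the condition $\frac{\theta_0}2\ell_*^d\ge h$ is dropped. The numbers $p_i$ and condition \eqref{eq:start} involve only $P^{\mathrm{exc}}$ and the levels $v_i^-$, $u^-$, so only the second half of Lemma~\ref{lem:base} is used, which rests on ergodicity. In Lemma~\ref{lem:step}, $\mathrm{Exc}(Q,\eta_{i-1})$ produces more than $\beta n^{d-1}$ excessive sites by Lemma~\ref{lem:geo}(a), which needs neither $\theta_0>0$ nor a bound on $\eta$. The selection of $J$, the decoupling of decreasing events and the solution of the recursion are unchanged. So $P[\mathrm{Exc}(Q,\eta_0)]\le e^{-cN^{d-2}}$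 for $N\ge\ell_*2^\alpha$, with $\eta_0\le\varepsilon$. If also $\varepsilon N^d\ge h$, then $|\mathcal C_{\max}|>(\theta_0+\varepsilon)N^d$ implies $\mathrm{Exc}(Q,\eta_0)$. This proves the bound in (a). For $u>u_*$ we have $\theta(u)=0$, a downward deviation is impossible, and the bound is the two-sided estimate of Theorem~\ref{thm:main}.

\subsection{Lower bounds}

Let $0<u<u_*$ and $\theta=\theta(u)$. Each lower bound comes from an explicit strategy of cost $e^{-O(N^{d-2})}$.

\emph{Upward, box.} If $\varepsilon<1-\theta$, then $N^d>(\theta+\varepsilon)N^d$, and Example~\ref{ex:empty} gives the bound.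

\emph{Upward, torus.} The walk cannot disappear, but it can be confined to a thin slab. Let $0<\omega<1-\theta-\varepsilon$ and $k=\lfloor\omega N\rfloor$, with $N$ so large that $k\ge\omega N/2\ge1$. Let $\mathcal A$ be the event that the first coordinate of $X_n$ stays in $\{1,\dots,k\}$ for all $n\le uN^d$. The first coordinate is a Markov chain that moves by $\pm1$ with probability $\frac1{2d}$ each and stays with probability $1-\frac1d$. Let $\phi(x)=\sin(\frac{\pi x}{k+1})$, which vanishes at $0$ and $k+1$. From $\sin(a+b)+\sin(a-b)=2\sin a\cos b$, $\phi$ is an eigenfunction of the chain killed outside $\{1,\dots,k\}$, with eigenvalue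
\[
\lambda=1-\tfrac1d\big(1-\cos\tfrac\pi{k+1}\big),\qquad 1-\lambda\le\min\{\tfrac1d,\ Ck^{-2}\},
\]
so that $\lambda\ge e^{-Ck^{-2}}$. Since $\phi\le1$, the chain started at $x$ survives $n$ steps with probability at least $\lambda^n\phi(x)$. As $\phi\ge\sin(\pi/4)$ on at least $ck$ points of $\{1,\dots,k\}$,
\[
P[\mathcal A]\ge\frac1N\sum_{x=1}^k\phi(x)\,\lambda^{uN^d}\ge c\,\omega\exp\big(-Cu\,\omega^{-2}N^{d-2}\big).
\]
On $\mathcal A$ the complementary slab is vacant. It is connected and has $(N-k)N^{d-1}\ge(1-\omega)N^d>(\theta+\varepsilon)N^d$ vertices.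

\emph{Downward, box.} We raise the number of trajectories to that of a level at which the vacant set does not percolate. Let $0<\varepsilon<\theta$, fix $u'>u_*$, and let $\mathcal A$ be the event that the largest vacant component in $B_N$ has fewer than $(\theta-\varepsilon)N^d$ vertices. Write $P_v$ for probabilities at level $v$. For every $h$, the largest component has at most $\max\{h,|S_h(\mathcal V^{u'}\cap B_N)|\}$ vertices, and $E|S_h(\mathcal V^{u'}\cap B_N)|\le\theta_h(u')N^d$. By Markov's inequality $\limsup_NP_{u'}[\mathcal A^c]\le\theta_h(u')/(\theta-\varepsilon)$, which tends to $\theta(u')/(\theta-\varepsilon)=0$ as $h\to\infty$. So $P_{u'}[\mathcal A]\to1$. By (A2) with $A=B_N$ and $\kappa=\operatorname{cap}(B_N)$, the levels $u$ and $u'$ differ only in the law of the number $\mathsf M$ of walks, and the density of $\mathrm{Poisson}(u\kappa)$ with respect to $\mathrm{Poisson}(u'\kappa)$ is $e^{(u'-u)\kappa}(u/u')^{\mathsf M}\ge(u/u')^{\mathsf M}$. By (A5), $P_{u'}[\mathsf M>2u'\kappa]\to0$. Hence for large $N$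
\[
P_u[\mathcal A]\ge(u/u')^{2u'\kappa}\,P_{u'}[\mathcal A,\ \mathsf M\le2u'\kappa]\ge\tfrac12\exp\big(-2u'\log(u'/u)\,CN^{d-2}\big).
\]
In the last two cases the constant prefactor is absorbed in $C'$ for large $N$.

\emph{The order of the rate in the box.} If $\varepsilon\ge\max(\theta,1-\theta)$, no $\rho\in[0,1]$ satisfies $|\rho-\theta|>\varepsilon$, so the event is impossible. Otherwise $\varepsilon<1-\theta$ or $\varepsilon<\theta$, one of the two lower bounds for the box applies, and it matches the upper bound of Theorem~\ref{thm:main}. \qed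

\begin{thebibliography}{9}

\bibitem{LL}
Lawler and Limic, \emph{Random Walk: A Modern Introduction}.

\bibitem{LLW}
Xinyi Li, Yu Liu, Yuanzheng Wang, \emph{Sharp asymptotics of disconnection time of large cylinders by simple and biased random walks}, arXiv:2409.17900 (2024).

\bibitem{Sz}
Sznitman, Ann.\ of Math.\ 171 (2010).

\bibitem{Te}
Teixeira, Ann.\ Appl.\ Probab.\ 19 (2009), 454--466.

\end{thebibliography}
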